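\title{Area contraction excludes periodic orbits and homoclinics in the Suarez--Schopf delayed oscillator}

\begin{abstract}
We consider the delay equation $\dot x(t)=x(t)-\alpha x(t-\tau)-x(t)^3$ with $\alpha\in(0,1)$ and $\tau>0$. The characteristic equation of its linear part has one positive real root $\lambda_1$ and one negative real root $\lambda_2$. We prove that there are no non-constant periodic solutions and no homoclinics if $\lambda_1+\lambda_2<0$, which answers a question posed by Anikushin, and also if $\lambda_1+\lambda_2=0$. The proof rests on the fact that negative delayed feedback acts positively on the $2\times2$ minors of pairs of solutions of the linearized equation. These minors are therefore dominated by those of the linear part, which decay like $e^{(\lambda_1+\lambda_2)t}$, whereas a periodic or homoclinic orbit encloses a non-zero signed area that is constant in time. We also show that the condition is not necessary for small $\alpha$, and that periodic solutions occur for suitable $\tau$ when $\alpha\in(\frac12,1)$.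
\end{abstract}

\section{The question and the results}\label{sec:intro}

The Suarez--Schopf delayed oscillator model of El Ni\~no is the scalar delay differential equation
\begin{equation}\label{eq:main}
\dot x(t)=x(t)-\alpha\,x(t-\tau)-x(t)^3,\qquad \alpha\in(0,1),\quad \tau>0 .
\end{equation}
The state of a solution at time $t$ is the segment $x_t(s)=x(t+s)$, $s\in[-\tau,0]$, and the maps $x_0\mapsto x_t$ form a dissipative semiflow on the phase space $C([-\tau,0];\mathbb R)$. We use the norm $\|x_t\|=\max_{[t-\tau,t]}|x|$. A constant solves \eqref{eq:main} if $(1-\alpha)x=x^3$, so there are three stationary states: $0$ and $e_\pm=\pm\sqrt{1-\alpha}$. The function $e^{pt}$ solves the linear part $\dot z=z-\alpha z(t-\tau)$ exactly when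
\begin{equation}\label{eq:char}
1-\alpha e^{-\tau p}-p=0 .
\end{equation}
It is known that \eqref{eq:char} has exactly one positive real root $\lambda_1$ and one negative real root $\lambda_2$, and that all other roots have real part less than $\lambda_2$. We recover the two real roots in Section~\ref{sec:basic}; the location of the other roots is not used in the proofs.

A solution is \emph{complete} if it is defined and satisfies \eqref{eq:main} for all $t\in\mathbb R$. A \emph{homoclinic} is a non-stationary complete solution that tends to the same stationary state as $t\to-\infty$ and as $t\to+\infty$. The following question comes from \cite{Anikushin}.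

\medskip
\noindent\textbf{Question.} \emph{If $\lambda_1+\lambda_2<0$, is it true that \eqref{eq:main} has no non-constant periodic solutions and no homoclinics?}
\medskip

One would guess that the answer is yes. For $\tau=0$ the equation is the scalar ordinary differential equation $\dot x=(1-\alpha)x-x^3$, whose solutions are monotone, and the condition $\lambda_1+\lambda_2<0$ turns out to be an upper bound on $\tau$. More to the point, the linear part multiplies areas in the plane spanned by $e^{\lambda_1s}$ and $e^{\lambda_2s}$ by the factor $e^{(\lambda_1+\lambda_2)t}$, and all other modes decay faster than these two. So the condition says that the linear part shrinks two-dimensional areas. Along a solution $x$ of \eqref{eq:main} the linearized equation is $\dot v=(1-3x^2)v-\alpha v(t-\tau)$, in which the cubic term only lowers the instantaneous coefficient. For a planar system, shrinking areas are incompatible with closed orbits. What is missing is a reason why a lower coefficient should mean smaller areas: the linearized equation has no trace, and it does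 not preserve order, since $v(0)=0$ and $v>0$ on $[-\tau,0)$ make $v$ negative just after time $0$. The guess is nevertheless correct.

\begin{theorem}\label{thm:main}
Let $\alpha\in(0,1)$, $\tau>0$ and $\lambda_1+\lambda_2<0$. Then \eqref{eq:main} has no non-constant periodic solutions and no homoclinics to any of the three stationary states.
\end{theorem}

Two supplements, on which Theorem~\ref{thm:main} does not depend, describe the reach of the condition.

\begin{theorem}\label{thm:border}
The conclusion of Theorem~\ref{thm:main} also holds if $\lambda_1+\lambda_2=0$. Moreover, $\lambda_1+\lambda_2\le0$ if and only if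
\[
\tau\le\tau^*(\alpha):=\frac{\operatorname{artanh}\sqrt{1-\alpha^2}}{\sqrt{1-\alpha^2}} .
\]
\end{theorem}

\begin{theorem}\label{thm:beyond}
The condition $\lambda_1+\lambda_2\le0$ is not necessary, but some restriction is needed.
\begin{itemize}
\item[(a)] If $\alpha\le\frac{2}{1+3\sqrt3}$, then there are no non-constant periodic solutions and no homoclinics for any $\tau>0$, although $\lambda_1+\lambda_2>0$ for $\tau>\tau^*(\alpha)$.
\item[(b)] If $\alpha\in(\frac12,1)$, then non-constant periodic solutions exist for some $\tau$ arbitrarily close to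
\[
\tau_H=\frac{\arccos(3-2/\alpha)}{2\sqrt{(1-\alpha)(2\alpha-1)}} .
\]
\end{itemize}
\end{theorem}

Section~\ref{sec:planar} carries out the argument for a planar system. Sections~\ref{sec:basic}--\ref{sec:area} prove Theorem~\ref{thm:main}; the central step is the comparison of minors in Section~\ref{sec:minors}. Theorems~\ref{thm:border} and~\ref{thm:beyond} are proved in Sections~\ref{sec:border} and~\ref{sec:beyond}.

\section{A planar model}\label{sec:planar}

Replace $x(t-\tau)$ by the average $y(t)=\frac1\tau\int_0^\infty e^{-r/\tau}x(t-r)\,dr$ of the past of $x$, which has mean lag $\tau$ and satisfies $\tau\dot y=x-y$. This gives the planar system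
\begin{equation}\label{eq:planar}
\dot x=x-\alpha y-x^3,\qquad \dot y=\frac{x-y}{\tau}.
\end{equation}
The matrix of its linear part has determinant $-(1-\alpha)/\tau<0$, so it has real eigenvalues $\mu_2<0<\mu_1$, and $\mu_1+\mu_2=1-1/\tau$ is its trace. We show that \eqref{eq:planar} has no non-constant periodic solution if $\mu_1+\mu_2<0$. This is a case of the Bendixson criterion, but we argue without using the interior of a Jordan curve, which has no counterpart in an infinite-dimensional phase space.

Let $(x,y)$ be a non-constant $T$-periodic solution. Then $x$ is non-constant, because $\alpha y=x-x^3-\dot x$.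

\emph{Fill the orbit and let the filling flow.} For $\sigma\in[0,1]$ and $\theta\in\mathbb R$ let $(X,Y)(t;\sigma,\theta)$ be the solution with initial value $\sigma\,(x(\theta),y(\theta))$. It exists for all $t\ge0$, since $\frac{d}{dt}(X^2+Y^2)\le\mathrm{const}\cdot(X^2+Y^2)$. At each time $t$ the map $(\sigma,\theta)\mapsto(Y,X)$ parametrizes a disc, possibly folded, whose center $\sigma=0$ stays at the origin and whose boundary $\sigma=1$ is the orbit, because $(X,Y)(t;1,\theta)=(x,y)(t+\theta)$.

\emph{The area element decays.} Let $W=Y_\sigma X_\theta-Y_\theta X_\sigma$ be the Jacobian of this map and let $a=1-3X^2$. Both $(X_\sigma,Y_\sigma)$ and $(X_\theta,Y_\theta)$ solve $\dot\xi=a\xi-\alpha\eta$, $\dot\eta=(\xi-\eta)/\tau$. Hence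
\[
\dot W=\tfrac1\tau\bigl[(X_\sigma-Y_\sigma)X_\theta-(X_\theta-Y_\theta)X_\sigma\bigr]+aW-\alpha\bigl[Y_\sigma Y_\theta-Y_\theta Y_\sigma\bigr]=\bigl(a-\tfrac1\tau\bigr)W,
\]
and $a\le1$ gives $|W(t)|\le e^{(\mu_1+\mu_2)t}|W(0)|$.

\emph{The total area is a non-zero constant.} We have $W=\partial_\sigma(YX_\theta)-\partial_\theta(YX_\sigma)$. Integrate over $[0,1]\times[0,T]$. The second term contributes nothing by periodicity in $\theta$, and $Y=0$ for $\sigma=0$, so
\[
\int_0^1\!\!\int_0^TW\,d\theta\,d\sigma=\int_0^Ty\,\dot x\,dr=\frac1\alpha\int_0^T(x-x^3-\dot x)\,\dot x\,dr=-\frac1\alpha\int_0^T\dot x^2\,dr<0 .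
\]
The left side tends to $0$ as $t\to\infty$, and the right side does not depend on $t$. This is the contradiction.

For \eqref{eq:main} the first and third steps survive with $x(t-\tau)$ in place of $y$: one measures area after projecting the phase space to the plane with coordinates $(x(t-\tau),x(t))$. The second step needs a new idea, which is the subject of Section~\ref{sec:minors}.

\section{Solutions and the two real roots}\label{sec:basic}

\paragraph{Forward solutions.} Given a continuous initial function on $[-\tau,0]$, equation \eqref{eq:main} is on $[0,\tau]$ a scalar ordinary differential equation with known forcing $-\alpha x(t-\tau)$, then on $[\tau,2\tau]$, and so on. This \emph{method of steps} gives a unique solution as long as it stays bounded, and it does: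
\begin{equation}\label{eq:bound}
|x(t)|\le\max\bigl(\sqrt{1+\alpha},\|x_0\|\bigr)\qquad(t\ge-\tau).
\end{equation}
Otherwise some value $B'$ larger than the right side is attained by $|x|$ at a first time $t_1>0$. Then $|x(t_1-\tau)|\le B'$, so $x(t_1)\dot x(t_1)\le B'^2(1+\alpha-B'^2)<0$, and $|x|>B'$ just before $t_1$, which contradicts the choice of $t_1$.

\paragraph{Complete solutions.} Periodic solutions and homoclinics are bounded complete solutions. Differentiating \eqref{eq:main} repeatedly shows that a bounded complete solution is $C^\infty$ with all derivatives bounded.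

\paragraph{A growth estimate.} Let $z$ be continuous on $[t_0-\tau,\infty)$ and satisfy $\dot z=A(t)z-\alpha z(t-\tau)$ for $t>t_0$, with $A$ continuous and $|A|\le A_0$. The running maximum $n(t)=\max_{[t_0-\tau,t]}|z|$ satisfies $n(t)\le n(t_0)+(A_0+\alpha)\int_{t_0}^tn$, and Gronwall's inequality gives
\begin{equation}\label{eq:growth}
|z(t)|\le e^{(A_0+\alpha)(t-t_0)}\|z_{t_0}\|\qquad(t\ge t_0).
\end{equation}

\paragraph{The real roots.} Let $f(p)=1-\alpha e^{-\tau p}-p$ for real $p$. It is strictly concave, $f(0)=1-\alpha>0$, and $f\to-\infty$ as $p\to\pm\infty$. So it has exactly two zeros $\lambda_2<0<\lambda_1$, and $f>0$ exactly on $(\lambda_2,\lambda_1)$. Since $f(1-\alpha)=\alpha(1-e^{-\tau(1-\alpha)})>0$ and $f(1)<0$, we have $1-\alpha<\lambda_1<1$.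

\begin{lemma}\label{lem:threshold}
\begin{itemize}
\item[(i)] The sum $\lambda_1+\lambda_2$ is negative, zero or positive according as $\tau<\tau^*(\alpha)$, $\tau=\tau^*(\alpha)$ or $\tau>\tau^*(\alpha)$.
\item[(ii)] If $\lambda_1+\lambda_2\le0$, then $\alpha\tau<1$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $-\lambda_1<\lambda_1$, the number $f(-\lambda_1)$ has the sign of $-\lambda_1-\lambda_2$. From $\alpha e^{-\tau\lambda_1}=1-\lambda_1$ we get
\[
f(-\lambda_1)=1+\lambda_1-\frac{\alpha^2}{1-\lambda_1}=\frac{\beta^2-\lambda_1^2}{1-\lambda_1},\qquad \beta:=\sqrt{1-\alpha^2},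
\]
which has the sign of $\beta-\lambda_1$. As $\beta>0>\lambda_2$, this is the sign of $-f(\beta)=\alpha e^{-\tau\beta}-(1-\beta)$, that is, the sign of $\frac1\beta\ln\frac{\alpha}{1-\beta}-\tau$. Finally $\alpha^2=(1-\beta)(1+\beta)$ gives $\ln\frac{\alpha}{1-\beta}=\frac12\ln\frac{1+\beta}{1-\beta}=\operatorname{artanh}\beta$. So $\lambda_1+\lambda_2$ has the sign of $\tau-\tau^*$.

(ii) By the first line of the proof, $0\le f(-\lambda_1)-f(\lambda_1)=2\lambda_1-2\alpha\sinh(\tau\lambda_1)<2\lambda_1(1-\alpha\tau)$.
\end{proof}

\begin{remark}\label{rem:taustar}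
We have $1<\tau^*(\alpha)<1/\alpha$: the first inequality is $\operatorname{artanh}\beta>\beta$, and the second is part (ii) at $\tau=\tau^*$. So Theorem~\ref{thm:main} covers all $\tau\le1$ for every $\alpha$. The threshold tends to $1$ as $\alpha\to1$ and to $\infty$ as $\alpha\to0$.
\end{remark}

\section{Minors of the linearized equation}\label{sec:minors}

Let $a$ be continuous on $[0,\infty)$ and let $v,w$ be continuous on $[-\tau,\infty)$ and solve
\begin{equation}\label{eq:lin}
\dot z(t)=a(t)z(t)-\alpha z(t-\tau)\qquad(t>0).
\end{equation}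
The segments $v_t,w_t$ span a parallelogram in the phase space. Its projection to the plane of the values at two times $s$ and $t$ has signed area
\[
K(t,s)=v(t)w(s)-v(s)w(t),
\]
which we call a \emph{minor}. The counterpart of $W$ is $K(t,t-\tau)$. It does not satisfy a closed equation: its derivative is $(a(t)+a(t-\tau))K(t,t-\tau)-\alpha K(t,t-2\tau)$ for $t>\tau$, and the last minor involves a longer lag. We therefore consider all minors within one segment at once, that is, $K$ on the strip
\[
D=\{(t,s):\ -\tau\le s\le t\le s+\tau\},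
\]
and differentiate in $t$ only. For $t>0$, equation \eqref{eq:lin} and the antisymmetry of $K$ give
\begin{equation}\label{eq:K}
\partial_tK(t,s)=a(t)K(t,s)-\alpha K(t-\tau,s)=a(t)K(t,s)+\alpha K(s,t-\tau).
\end{equation}
Two things happen here. First, the equation closes on $D$: if $0\le t-s\le\tau$, then $0\le s-(t-\tau)\le\tau$, so $(s,t-\tau)\in D$. Second, the delayed time $t-\tau$ lies before $s$, and restoring the order of the arguments turns the coefficient $-\alpha$ into $+\alpha$. Unlike \eqref{eq:lin}, equation \eqref{eq:K} has positive coupling and admits a comparison principle.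

The natural object of comparison is the minor of the two real modes of the linear part,
\[
K_0(t,s)=e^{\lambda_1t+\lambda_2s}-e^{\lambda_2t+\lambda_1s}=e^{\lambda_1t+\lambda_2s}\bigl(1-e^{-(\lambda_1-\lambda_2)(t-s)}\bigr).
\]
It satisfies \eqref{eq:K} with $a\equiv1$, vanishes on the diagonal, and is positive for $t>s$. For $t_0\ge0$ let $\Delta_{t_0}=\{(t,s):t_0-\tau\le s\le t\le t_0\}$ be the triangle of the minors of the segments $v_{t_0},w_{t_0}$. On the initial triangle $\Delta_0$ we have $e^{\lambda_1t+\lambda_2s}\ge e^{-\lambda_1\tau}$, and $u\mapsto1-e^{-(\lambda_1-\lambda_2)u}$ is concave and vanishes at $0$, so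
\begin{equation}\label{eq:c0}
K_0(t,s)\ge c_0\,(t-s)\quad\text{on }\Delta_0,\qquad c_0=e^{-\lambda_1\tau}\,\frac{1-e^{-(\lambda_1-\lambda_2)\tau}}{\tau}>0 .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[gray!12] (-2,-2) -- (0,-2) -- (4.6,2.6) -- (2.6,2.6) -- cycle;
\fill[gray!45] (-2,-2) -- (0,-2) -- (0,0) -- cycle;
\draw[->] (-2.5,0) -- (4.8,0) node[right] {$t$};
\draw[->] (0,-2.4) -- (0,2.9) node[above] {$s$};
\draw (-2,-2) -- (2.6,2.6) node[above] {\footnotesize $s=t$};
\draw (0,-2) -- (4.6,2.6) node[above] {\footnotesize $s=t-\tau$};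
\node at (-0.6,-1.4) {$\Delta_0$};
\draw[very thick,->] (1.6,1.6) -- (3,1.6) node[above] {\footnotesize $(t_1,s_1)$};
\fill (1.6,1.6) circle (1.3pt) node[above left] {\footnotesize $(s_1,s_1)$};
\draw[very thick,dashed] (1.6,-0.4) -- (1.6,1);
\fill (1.6,1) circle (1.3pt) node[right] {\footnotesize $(s_1,t_1-\tau)$};
\fill (1.6,-0.4) circle (1.3pt) node[below right] {\footnotesize $(s_1,s_1-\tau)$};
\end{tikzpicture}
\caption{The strip $D=\{-\tau\le s\le t\le s+\tau\}$ (light) and the initial triangle $\Delta_0$ (dark). The equation $\partial_tK(t,s)=a(t)K(t,s)+\alpha K(s,t-\tau)$ is integrated along the solid segment, starting on the diagonal, where $K=0$. The value of $K$ at $(t_1,s_1)$ is then an integral, with positive weight, of the values of $K$ on the dashed segment.}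
\label{fig:strip}
\end{figure}

\begin{lemma}[Comparison]\label{lem:comp}
Let $M\ge0$, $E=MK_0-|K|$, $\Phi(t,r)=\exp\int_r^ta$ and $s^+=\max(s,0)$.
\begin{itemize}
\item[(i)] For $(t,s)\in D$ with $t\ge0$,
\begin{equation}\label{eq:E}
E(t,s)\ge\Phi(t,s^+)E(s^+,s)+\int_{s^+}^t\Phi(t,r)\Bigl[(1-a(r))MK_0(r,s)+\alpha E(s,r-\tau)\Bigr]dr .
\end{equation}
\item[(ii)] If $a\le1$ and $|K|\le MK_0$ on $\Delta_0$, then $|K|\le MK_0$ on $D$. In particular,
\[
|K(t,t-\tau)|\le M\,(e^{-\lambda_2\tau}-e^{-\lambda_1\tau})\,e^{(\lambda_1+\lambda_2)t}\qquad(t\ge0).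
\]
\end{itemize}
\end{lemma}

\begin{proof}
(i) Fix $s$. Variation of constants in \eqref{eq:K} on $[s^+,t]$ gives
\[
|K(t,s)|\le\Phi(t,s^+)|K(s^+,s)|+\int_{s^+}^t\Phi(t,r)\,\alpha\,|K(s,r-\tau)|\,dr .
\]
Write the equation for $K_0$ as $\partial_tK_0=aK_0+(1-a)K_0+\alpha K_0(s,t-\tau)$. Then
\[
K_0(t,s)=\Phi(t,s^+)K_0(s^+,s)+\int_{s^+}^t\Phi(t,r)\bigl[(1-a(r))K_0(r,s)+\alpha K_0(s,r-\tau)\bigr]dr .
\]
Multiply this by $M$ and subtract the previous inequality.

(ii) We have $E(s^+,s)\ge0$: for $s\ge0$ the point is on the diagonal, where $E=0$, and for $s<0$ it is $(0,s)\in\Delta_0$. The first term of the integrand in \eqref{eq:E} is non-negative because $a\le1$ and $K_0\ge0$. Hence $E(t,s)\ge0$ as soon as $E\ge0$ at the points $(s,r-\tau)\in D$ with $r\in[s^+,t]$; see Figure~\ref{fig:strip}. Suppose that $E\ge0$ at all points of $D$ with first coordinate at most $T$, for some $T\ge0$. This holds for $T=0$ by hypothesis. If $(t,s)\in D$, $t\ge0$ and $s\le T$, then the points $(s,r-\tau)$ have first coordinate at most $T$, so $E(t,s)\ge0$. Thus $E\ge0$ at all points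 of $D$ with second coordinate at most $T$. If now $(t,s)\in D$ and $0\le t\le T+\tau$, then the points $(s,r-\tau)$ have second coordinate at most $t-\tau\le T$, so $E(t,s)\ge0$. The supposition therefore holds with $T+\tau$ in place of $T$, and induction proves the claim. The last formula is the value of $K_0(t,t-\tau)$.
\end{proof}

The sign of the feedback enters in part (i): the estimate for $|K|$ has the coefficient $|\alpha|$, the identity for $K_0$ has the coefficient $\alpha$, and the two match because $\alpha>0$. The hypothesis on $\Delta_0$ asks for more than boundedness, since $K_0$ vanishes on the diagonal; by \eqref{eq:c0} a bound $|K(t,s)|\le\mathrm{const}\cdot(t-s)$ is enough.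

\begin{remark}
The lemma can be tested on constant coefficients. Let $a\le1$ be constant and let $p=\mu+i\nu$, $\nu>0$, be a root of $p=a-\alpha e^{-\tau p}$. The solutions $v=e^{\mu t}\sin\nu t$ and $w=e^{\mu t}\cos\nu t$ of \eqref{eq:lin} have $K(t,s)=e^{\mu(t+s)}\sin\nu(t-s)$, and $|K|\le\nu e^{2|\mu|\tau}(t-s)$ on $\Delta_0$. Fix $u\in(0,\tau]$ with $\sin\nu u\ne0$. Then $|K(s+u,s)|$ is a positive multiple of $e^{2\mu s}$ and $K_0(s+u,s)$ is a positive multiple of $e^{(\lambda_1+\lambda_2)s}$, so the lemma gives $2\mu\le\lambda_1+\lambda_2$: a complex pair expands area no faster than the two real modes of the linear part.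
\end{remark}

\section{Solutions near the stationary states}\label{sec:local}

A homoclinic is traversed in infinite time, so the area integral extends over $\theta\in\mathbb R$ and has to converge. For homoclinics to $0$ this follows from exponential decay at both ends, which we prove now. Homoclinics to $e_\pm$ are excluded by a different and shorter argument.

Near $0$, write \eqref{eq:main} as $\dot z=(1+h)z-\alpha z(t-\tau)$ with $z=x$ and a small coefficient $h=-x^2$. The linear part has the growing mode $e^{\lambda_1t}$, so decay can hold only for solutions that are known to be bounded. To use boundedness we need a scalar quantity that measures the growing mode and obeys an equation without delay. Subtracting from $z(t)$ a weighted integral of its past achieves this if the weight $k$ has $k(\tau)=\alpha$, which cancels the delayed term, and $k'=\lambda_1k$.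

\begin{lemma}\label{lem:zero}
Let $0<\delta<1-\alpha$. There are $\rho_1,\rho_2\in(0,1)$ and $c>0$, depending only on $\alpha,\tau,\delta$, with the following properties. Consider
\begin{equation}\label{eq:pert}
\dot z(t)=(1+h(t))z(t)-\alpha z(t-\tau),\qquad h\text{ continuous},\quad|h|\le\delta .
\end{equation}
\begin{itemize}
\item[(a)] If $z$ is continuous and bounded on $[t_0-\tau,\infty)$ and \eqref{eq:pert} holds for $t>t_0$, then $|z(t)|\le\rho_1^{\,n+1}\|z_{t_0}\|$ for $t\ge t_0+n\tau$, $n\ge0$.
\item[(b)] If $z$ is bounded on $(-\infty,t_0]$ and \eqref{eq:pert} holds for $t\le t_0$, then $|z(t)|\le c\,\rho_2^{\,n}\sup_{r\le t_0}|z(r)|$ for $t\le t_0-n\tau$, $n\ge0$.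
\item[(c)] If $z$ is bounded on $\mathbb R$ and \eqref{eq:pert} holds on $\mathbb R$, then $z\equiv0$. In particular, every non-zero bounded complete solution of \eqref{eq:main} has $\sup x^2\ge1-\alpha$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $k(r)=\alpha e^{-\lambda_1(\tau-r)}>0$. Then $k(\tau)=\alpha$, $k(0)=1-\lambda_1$ by \eqref{eq:char}, $k'=\lambda_1k$, and
\[
q:=\int_0^\tau k\,dr=\frac{k(\tau)-k(0)}{\lambda_1}=1-\frac{1-\alpha}{\lambda_1}\in(0,1),\qquad\text{so}\quad\lambda_1(1-q)=1-\alpha>\delta .
\]
Put $I(t)=\int_0^\tau k(r)z(t-r)\,dr=\int_{t-\tau}^tk(t-\xi)z(\xi)\,d\xi$ and $u=z-I$. Then $|I(t)|\le q\|z_t\|$ and $\dot I=(1-\lambda_1)z-\alpha z(t-\tau)+\lambda_1I$, so the delayed terms cancel in $\dot z-\dot I$: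
\begin{equation}\label{eq:u}
\dot u=\lambda_1u+hz .
\end{equation}

(a) Let $m(t)=\sup_{r\ge t}|z(r)|$. Since $u$ is bounded on $[t_0,\infty)$ and $\lambda_1>0$, equation \eqref{eq:u} gives $u(t)=-\int_t^\infty e^{-\lambda_1(r-t)}h(r)z(r)\,dr$, so $|u(t)|\le\frac{\delta}{\lambda_1}m(t)$. From $z=u+I$ we get $m(t)\le\frac{\delta}{\lambda_1}m(t)+q\,m(t-\tau)$ for $t\ge t_0$, that is, $m(t)\le\rho_1m(t-\tau)$ with $\rho_1=q/(1-\delta/\lambda_1)$. Here $\rho_1<1$ because $\delta<\lambda_1(1-q)$. Since $m(t_0-\tau)=\max(\|z_{t_0}\|,m(t_0))$ and $m(t_0)\le\rho_1m(t_0-\tau)$, we have $m(t_0-\tau)=\|z_{t_0}\|$. Iterating, $m(t_0+n\tau)\le\rho_1^{\,n+1}\|z_{t_0}\|$.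

(b) Let $m(t)=\sup_{r\le t}|z(r)|$ and $U(t)=\sup_{r\le t}|u(r)|$ for $t\le t_0$. Then $(1-q)m\le U\le(1+q)m$. For $r\le t$, equation \eqref{eq:u} gives $u(r)=e^{-\lambda_1(t-r)}u(t)-\int_r^te^{-\lambda_1(\xi-r)}h(\xi)z(\xi)\,d\xi$. With $\eta=\frac{\delta}{\lambda_1(1-q)}<1$ this yields
\[
|u(r)|\le\bigl[e^{-\lambda_1(t-r)}+\eta\,(1-e^{-\lambda_1(t-r)})\bigr]U(t)=\bigl[\eta+(1-\eta)e^{-\lambda_1(t-r)}\bigr]U(t).
\]
Taking $r\le t-\tau$ gives $U(t-\tau)\le\rho_2U(t)$ with $\rho_2=\eta+(1-\eta)e^{-\lambda_1\tau}<1$. Hence $m(t_0-n\tau)\le\frac{1+q}{1-q}\rho_2^{\,n}m(t_0)$.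

(c) Part (a) with $t_0=t-n\tau$ gives $|z(t)|\le\rho_1^{\,n+1}\sup|z|$ for every $n$. If $x$ is a bounded complete solution of \eqref{eq:main} with $\sup x^2<1-\alpha$, apply this with $z=x$, $h=-x^2$ and $\delta$ between $\sup x^2$ and $1-\alpha$.
\end{proof}

The restriction $\delta<1-\alpha$ cannot be relaxed: $z\equiv e_+$ solves \eqref{eq:pert} with $h\equiv-(1-\alpha)$.

At $e=e_\pm$ the linearization is $\dot z=bz-\alpha z(t-\tau)$ with $b=1-3(1-\alpha)=3\alpha-2$, and its characteristic equation is
\begin{equation}\label{eq:chare}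
p=b-\alpha e^{-\tau p}.
\end{equation}
We use the \emph{principle of linearized stability} \cite{HVL}: if the real parts of all roots of \eqref{eq:chare} are bounded above by a negative number, then there are $C_1,\kappa_1,r_1>0$ such that every forward solution of \eqref{eq:main} with $\|x_{t_0}-e\|\le r_1$ satisfies $\|x_t-e\|\le C_1e^{-\kappa_1(t-t_0)}\|x_{t_0}-e\|$ for $t\ge t_0$.

\begin{lemma}\label{lem:pm}
If $\alpha\tau<1$, there are no homoclinics to $e_\pm$.
\end{lemma}

\begin{proof}
Suppose that $p=\mu+i\nu$ is a root of \eqref{eq:chare} with $\mu\ge0$. Roots come in conjugate pairs, so let $\nu\ge0$. If $\nu>0$, the imaginary part of \eqref{eq:chare} gives $\nu=\alpha e^{-\tau\mu}\sin\nu\tau\le\alpha\tau\nu<\nu$, which is impossible. If $\nu=0$, then $\mu$ is a zero of $G(p)=b-p-\alpha e^{-\tau p}$; but $G(0)=2\alpha-2<0$ and $G'(p)=-1+\alpha\tau e^{-\tau p}<0$ on $[0,\infty)$. So all roots have negative real part. The roots with $\operatorname{Re}p\ge-1$ satisfy $|p|\le|b|+\alpha e^\tau$ and are zeros of a non-zero entire function, so they are finite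 in number, and the real parts of all roots are bounded away from $0$. If $x$ is a complete solution with $x(t)\to e$ as $t\to-\infty$, the stability estimate applies for all sufficiently negative $t_0$. Letting $t_0\to-\infty$ with $t$ fixed gives $x_t=e$, so $x$ is stationary.
\end{proof}

\section{The enclosed area and the proof of Theorem~\ref{thm:main}}\label{sec:area}

Throughout this section and the next, $x$ is either a non-constant $T$-periodic solution, and then $\Omega=[0,T]$, or a homoclinic to $0$, and then $\Omega=\mathbb R$. As in the planar model we fill the orbit by the cone over it with vertex $0$. For $\sigma,\theta\in\mathbb R$ let $X(t)=X(t;\sigma,\theta)$, $t\ge-\tau$, be the solution of \eqref{eq:main} with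
\[
X(s;\sigma,\theta)=\sigma\,x(\theta+s)\qquad(-\tau\le s\le0).
\]
By uniqueness, $X(t;0,\theta)=0$ and $X(t;1,\theta)=x(t+\theta)$, and $X$ is $T$-periodic in $\theta$ in the periodic case. By \eqref{eq:bound},
\[
|X|\le B:=\max\bigl(\sqrt{1+\alpha},\sup|x|\bigr)\qquad\text{for }\sigma\in[0,1].
\]
The vertex $0$ suits a homoclinic to $0$, because the filling then shrinks to a point at both ends together with the orbit; for a homoclinic to $e_\pm$ it would not.

\paragraph{Dependence on the parameters.} We recall the standard fact on ordinary differential equations $\dot X=F(t,X,P)$, $X(t_0)=\xi(P)$, with a parameter $P\in\mathbb R^2$: if $F$ and its partial derivatives in $(X,P)$ up to order two are continuous and $\xi$ is $C^2$, then the partial derivatives of the solution in $P$ up to order two exist, are continuous in $(t,P)$, and satisfy the equations obtained by differentiating in $P$. On $[-\tau,0]$ the function $\sigma x(\theta+t)$ is smooth. On $[n\tau,(n+1)\tau]$ we take $F=X-X^3-\alpha X(t-\tau;\sigma,\theta)$, whose last term and initial value have the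 required regularity by the previous step. By induction, the $(\sigma,\theta)$-derivatives of $X$ up to order two are continuous on $[-\tau,\infty)\times\mathbb R^2$, and
\[
v=X_\theta,\qquad w=X_\sigma
\]
solve \eqref{eq:lin} with $a(t)=1-3X(t)^2\le1$. On $[-\tau,0]$ we have $v(s)=\sigma\dot x(\theta+s)$ and $w(s)=x(\theta+s)$. Let $K=K_{\sigma,\theta}$ be the minor of $v$ and $w$. Then $K(t,t-\tau)$ is the Jacobian of the map $(\sigma,\theta)\mapsto(X(t-\tau),X(t))$.

\begin{lemma}\label{lem:L}
There is a continuous function $L\in L^1(\Omega)$ such that $|K_{\sigma,\theta}|\le L(\theta)K_0$ on $D$ for all $\sigma\in[0,1]$ and $\theta\in\Omega$.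
\end{lemma}

\begin{proof}
For $(t,s)\in\Delta_0$,
\[
K(t,s)=\sigma\Bigl[\dot x(\theta+t)\bigl(x(\theta+s)-x(\theta+t)\bigr)+x(\theta+t)\bigl(\dot x(\theta+t)-\dot x(\theta+s)\bigr)\Bigr].
\]
By the mean value theorem and \eqref{eq:c0}, $|K|\le L(\theta)K_0$ on $\Delta_0$ with
\[
L(\theta)=\frac1{c_0}\Bigl[\max\dot x^2+\max|x|\cdot\max|\ddot x|\Bigr],\qquad\text{maxima over }[\theta-\tau,\theta],
\]
and Lemma~\ref{lem:comp}(ii) extends the bound to $D$. The function $L$ is continuous, which settles the periodic case. In the homoclinic case fix $0<\delta<1-\alpha$. Then $x^2\le\delta$ for large $|t|$, and Lemma~\ref{lem:zero}(a),(b) with $z=x$, $h=-x^2$ shows that $x$ decays exponentially as $t\to\pm\infty$. So does $\dot x$, by \eqref{eq:main}, and so does $\ddot x=(1-3x^2)\dot x-\alpha\dot x(t-\tau)$. Hence $L$ decays exponentially in $|\theta|$.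
\end{proof}

\begin{lemma}[Area identity]\label{lem:area}
For all $t\ge0$,
\begin{equation}\label{eq:area}
\int_0^1\!\!\int_\Omega K_{\sigma,\theta}(t,t-\tau)\,d\theta\,d\sigma=-\frac1\alpha\int_\Omega\dot x(r)^2\,dr<0 .
\end{equation}
\end{lemma}

\begin{proof}
Fix $t\ge0$ and let $P=X(t-\tau)$ and $Q=X(t)$, which are $C^2$ functions of $(\sigma,\theta)$. Then
\[
K(t,t-\tau)=P_\sigma Q_\theta-P_\theta Q_\sigma=\partial_\sigma(PQ_\theta)-\partial_\theta(PQ_\sigma).
\]
Integrate over $[0,1]\times[\theta_1,\theta_2]$. For $\sigma=0$ we have $P=0$. For $\sigma=1$ we have $PQ_\theta=x(r-\tau)\dot x(r)$ with $r=t+\theta$, and $\alpha x(r-\tau)=x(r)-x(r)^3-\dot x(r)$. Therefore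
\begin{equation}\label{eq:rect}
\int_0^1\!\!\int_{\theta_1}^{\theta_2}\!K(t,t-\tau)\,d\theta\,d\sigma=\frac1\alpha\Bigl[\frac{x^2}2-\frac{x^4}4\Bigr]_{t+\theta_1}^{t+\theta_2}-\frac1\alpha\int_{t+\theta_1}^{t+\theta_2}\!\dot x^2\,dr-\int_0^1\bigl[PQ_\sigma\bigr]_{\theta_1}^{\theta_2}\,d\sigma .
\end{equation}
In the periodic case take $\theta_1=0$ and $\theta_2=T$. Both brackets vanish by periodicity, and the integral of $\dot x^2$ over a period does not depend on the starting point. In the homoclinic case let $\theta_1\to-\infty$ and $\theta_2\to\infty$. The left side converges to the left side of \eqref{eq:area}, since its integrand is bounded by $L(\theta)K_0(t,t-\tau)$. The first bracket tends to $0$ because $x\to0$. For the last term, $|P|\le B$, and \eqref{eq:growth} applied to $w$, with $|a|\le1+3B^2$, gives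
\[
|Q_\sigma|=|w(t)|\le e^{(1+3B^2+\alpha)t}\max_{[\theta-\tau,\theta]}|x|,
\]
which tends to $0$ as $|\theta|\to\infty$, uniformly in $\sigma$. The integral of $\dot x^2$ is finite by exponential decay. In both cases it is positive because $x$ is not constant.
\end{proof}

The left side of \eqref{eq:area} is the signed area enclosed by the closed curve $r\mapsto(x(r-\tau),x(r))$. The curve may intersect itself, but the form of \eqref{eq:main} prevents its loops from canceling. Closedness is what makes the brackets in \eqref{eq:rect} vanish.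

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:threshold}(ii), $\alpha\tau<1$, so Lemma~\ref{lem:pm} excludes homoclinics to $e_\pm$. Suppose that $x$ is a non-constant periodic solution or a homoclinic to $0$. By Lemmas~\ref{lem:area} and~\ref{lem:L}, for all $t\ge0$,
\[
0<\frac1\alpha\int_\Omega\dot x^2\,dr\le\int_0^1\!\!\int_\Omega|K_{\sigma,\theta}(t,t-\tau)|\,d\theta\,d\sigma\le\|L\|_{L^1(\Omega)}\,(e^{-\lambda_2\tau}-e^{-\lambda_1\tau})\,e^{(\lambda_1+\lambda_2)t}.
\]
Since $\lambda_1+\lambda_2<0$, the right side tends to $0$ as $t\to\infty$, while the left side does not depend on $t$. This is a contradiction.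
\end{proof}

\section{The case $\lambda_1+\lambda_2=0$}\label{sec:border}

The formula for $\tau^*$ in Theorem~\ref{thm:border} is Lemma~\ref{lem:threshold}(i). Let $\lambda_1=-\lambda_2=\lambda$. Lemmas~\ref{lem:threshold}(ii) and~\ref{lem:pm} still exclude homoclinics to $e_\pm$, so let $x$, $\Omega$, $X$, $B$, $v$, $w$, $K$, $L$ be as in Section~\ref{sec:area}. Now
\[
K_0(t,s)=2\sinh\lambda(t-s)
\]
is translation invariant and does not decay. It still provides the integrable majorant $|K_{\sigma,\theta}(t,t-\tau)|\le2\sinh(\lambda\tau)L(\theta)$. By dominated convergence, \eqref{eq:area} is contradicted once we show that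
\begin{equation}\label{eq:ae}
K_{\sigma,\theta}(t,t-\tau)\to0\quad(t\to\infty)\qquad\text{for almost every }(\sigma,\theta)\in[0,1]\times\Omega .
\end{equation}
The decay must come from the term $1-a=3X^2$ in \eqref{eq:E}, which was discarded so far. It helps as long as $X$ keeps returning to a fixed distance from $0$. If $X(t)\to0$, the term fades out, and no decay can be expected from comparison alone, since for $a\equiv1$ the minor $K_0$ itself occurs. That case needs a separate argument, and it is the reason for ``almost every'' in \eqref{eq:ae}.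

\subsection*{Parameters with $X(t)\not\to0$}

Fix $(\sigma,\theta)$ and let
\[
M(t)=\sup\Bigl\{\frac{|K(r,s)|}{K_0(r,s)}:\ (r,s)\in\Delta_t,\ r>s\Bigr\}\le L(\theta)\qquad(t\ge0).
\]
Lemma~\ref{lem:comp}(ii), applied to $v(t_0+\cdot)$ and $w(t_0+\cdot)$, and the translation invariance of $K_0$ give
\begin{equation}\label{eq:shift}
|K|\le M(t_0)K_0\quad\text{on }\{t_0-\tau\le s\le t\le s+\tau\}.
\end{equation}
This set contains $\Delta_t$ for $t\ge t_0$, so $M$ is non-increasing. We show that $M$ drops by a fixed factor whenever $X$ is not small. The term $3X^2K_0(r,s)$ gives a gain that is too small near the diagonal to be compared with $K_0$. We therefore use \eqref{eq:E} twice: first to obtain a uniform gain near the edge $s=t-\tau$ of the strip, and then to carry it, through the term $\alpha E(s,r-\tau)$, to a whole triangle.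

\begin{lemma}\label{lem:drop}
For every $\varepsilon>0$ there is $\gamma\in(0,1]$, depending only on $\varepsilon,B,\alpha,\tau$, such that $t_1\ge2\tau$ and $|X(t_1)|\ge\varepsilon$ imply $M(t_1)\le(1-\gamma)M(t_1-2\tau)$.
\end{lemma}

\begin{proof}
Let $t_0=t_1-2\tau\ge0$, $M=M(t_0)$ and $E=MK_0-|K|$, which is non-negative on the set in \eqref{eq:shift}. Since $a\ge-3B^2$, we have $\Phi(t,r)\ge\mu:=e^{-3B^2\tau}$ for $0\le t-r\le\tau$. For $t_0\le s\le t\le s+\tau$, inequality \eqref{eq:E} starts on the diagonal and gives
\begin{equation}\label{eq:gain}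
E(t,s)\ge\mu\int_s^t\bigl[3X(r)^2MK_0(r,s)+\alpha E(s,r-\tau)\bigr]dr,
\end{equation}
where both terms of the integrand are non-negative. Fix $s\in[t_1-\tau,t_1]$.

\emph{$X$ is not small somewhere in $[s-\tau,s]$.} Write \eqref{eq:main} as $\dot X=(1-X^2)X-\alpha X(t-\tau)$. By \eqref{eq:growth}, $\varepsilon\le|X(t_1)|\le e^{(1+B^2+\alpha)\tau}\|X_s\|$, so $|X(r_0)|\ge2\varepsilon_1:=\varepsilon e^{-(1+B^2+\alpha)\tau}$ for some $r_0\in[s-\tau,s]\subset[0,\infty)$. For positive times $|\dot X|\le B_1:=(1+\alpha)B+B^3$. Let $\eta=\min(\tau/2,\varepsilon_1/(2B_1))$ and choose an interval of length $2\eta$ in $[s-\tau,s]$ that contains $r_0$. On it $|X|\ge2\varepsilon_1-2\eta B_1\ge\varepsilon_1$. Its right half $J$ has length $\eta$ and lies in $[s-\tau+\eta,s]$.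

\emph{Gain near the edge.} Let $\xi\in[s-\tau,s-\tau+\eta/2]$. Then $\xi\ge t_0$, $J\subset[\xi,s]$, and $r-\xi\ge\eta/2$ for $r\in J$. Keeping the first term of \eqref{eq:gain} at the point $(s,\xi)$,
\[
E(s,\xi)\ge\gamma_1M,\qquad\gamma_1:=6\mu\,\varepsilon_1^2\,\eta\,\sinh(\lambda\eta/2).
\]

\emph{Gain everywhere.} Let $t\in[s,s+\tau]$ and $u=t-s$. Keeping the second term of \eqref{eq:gain},
\[
E(t,s)\ge\mu\alpha\int_{s-\tau}^{t-\tau}E(s,\xi)\,d\xi\ge\mu\alpha\gamma_1M\min(u,\eta/2)\ge\mu\alpha\gamma_1M\,\frac{\eta}{2\tau}\,u .
\]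
By convexity, $K_0(t,s)=2\sinh\lambda u\le2\frac u\tau\sinh\lambda\tau$. Hence $E(t,s)\ge\gamma MK_0(t,s)$ with $\gamma=\min\bigl(1,\mu\alpha\gamma_1\eta/(4\sinh\lambda\tau)\bigr)$. As $s\in[t_1-\tau,t_1]$ was arbitrary, $|K|\le(1-\gamma)MK_0$ on $\Delta_{t_1}$.
\end{proof}

If $X(t)\not\to0$, there are $\varepsilon>0$ and $t_n\to\infty$ with $|X(t_n)|\ge\varepsilon$. The limit $M_\infty$ of the monotone function $M$ satisfies $M_\infty\le(1-\gamma)M_\infty$, so $M_\infty=0$, and $|K(t,t-\tau)|\le2\sinh(\lambda\tau)M(t)\to0$.

\subsection*{Parameters with $X(t)\to0$}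

At such a parameter $v$ or $w$ may grow along the unstable mode. But if the parameter is a limit of parameters, varied in one coordinate, whose solutions also stay near $0$, then the corresponding derivative is a limit of difference quotients of bounded solutions, and these decay uniformly by Lemma~\ref{lem:zero}(a). The exceptions are too few to matter.

\begin{lemma}\label{lem:null}
For almost every $(\sigma,\theta)\in[0,1]\times\mathbb R$ with $X(t;\sigma,\theta)\to0$, both $v(t)$ and $w(t)$ tend to $0$ as $t\to\infty$.
\end{lemma}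

\begin{proof}
Fix $0<\delta<1-\alpha$. The parameters in question lie in the union over $N\in\mathbb N$ of the closed sets
\[
S_N=\{(\sigma,\theta)\in[0,1]\times\mathbb R:\ X(t;\sigma,\theta)^2\le\delta/3\text{ for all }t\ge N\}.
\]
Let $Z_N$ be the set of points of $S_N$ at which $v(t)\not\to0$. It is a Borel set, because $\limsup_{t\to\infty}|v|=\inf_n\sup_{t\ge n}|v|$ and each supremum of continuous functions is lower semicontinuous.

Let $(\sigma,\theta)\in S_N$ and suppose that there are $\theta_j\to\theta$, $\theta_j\ne\theta$, with $(\sigma,\theta_j)\in S_N$. Write $X=X(\cdot;\sigma,\theta)$ and $X^j=X(\cdot;\sigma,\theta_j)$. The difference $z^j=X^j-X$ is bounded and solves \eqref{eq:pert} for $t>N$ with $h=-\bigl(X^2+XX^j+(X^j)^2\bigr)$, and $|h|\le\delta$ there. By Lemma~\ref{lem:zero}(a), $|z^j(t)|\le\rho_1^{\,n+1}\|z^j_N\|$ for $t\ge N+n\tau$. By the mean value theorem and the continuity of $X_\theta$ in all variables, $z^j/(\theta_j-\theta)\to v$ uniformly on compact time intervals. Dividing by $|\theta_j-\theta|$ and letting $j\to\infty$ gives $|v(t)|\le\rho_1^{\,n+1}\|v_N\|$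 for $t\ge N+n\tau$, so $v(t)\to0$.

Thus, for fixed $\sigma$, every $\theta$ with $(\sigma,\theta)\in Z_N$ is an isolated point of the set $\{\theta':(\sigma,\theta')\in S_N\}$. A subset of $\mathbb R$ has at most countably many isolated points, since each of them is the only point of the set in some interval with rational endpoints. By Fubini's theorem $Z_N$ is a null set. Exchanging the roles of $\sigma$ and $\theta$, the set of points of $S_N$ at which $w(t)\not\to0$ is null as well. A countable union of null sets is null.
\end{proof}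

If $v(t)$ and $w(t)$ tend to $0$, then $K(t,t-\tau)\to0$. Together with the first case this proves \eqref{eq:ae} and completes the proof of Theorem~\ref{thm:border}.

\section{Beyond the threshold}\label{sec:beyond}

\subsection*{Weak feedback: proof of Theorem~\ref{thm:beyond}(a)}

The statement on $\lambda_1+\lambda_2$ is Lemma~\ref{lem:threshold}(i). For small $\alpha$ the delayed term is a small bounded forcing of the equation $\dot x=g(x)$, where $g(x)=x-x^3$. We show that a periodic solution or homoclinic is trapped where $g'<-\alpha$. There the instantaneous damping is stronger than the feedback, whatever the delay.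

Let $x$ be a non-constant periodic solution or a homoclinic. We first note that
\begin{equation}\label{eq:apriori}
B_0:=\sup|x|\le\sqrt{1+\alpha}.
\end{equation}
If the supremum is attained at $t_0$, then $\dot x(t_0)=0$, so $x(t_0)^3-x(t_0)=-\alpha x(t_0-\tau)$ and $B_0^3-B_0\le\alpha B_0$. If it is not attained, then $x$ is a homoclinic and $B_0$ is the modulus of a stationary state, so $B_0<1$. By Lemma~\ref{lem:zero}(c) and the symmetry $x\mapsto-x$ we may assume that $\sup x\ge\sqrt{1-\alpha}$, and $\sqrt{1-\alpha}>1/\sqrt3$ because $\alpha<2/3$.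

\emph{The trapping level.} The function $g$ is strictly decreasing on $[1/\sqrt3,\infty)$, and $g'<-\alpha$ for $x>x_\alpha:=\sqrt{(1+\alpha)/3}$. The inequality
\[
g(x_\alpha)=\sqrt{1+\alpha}\;\frac{2-\alpha}{3\sqrt3}\ge\alpha\sqrt{1+\alpha}
\]
is equivalent to $\alpha\le\frac2{1+3\sqrt3}$, and this is where the hypothesis is used. Since $x_\alpha>1/\sqrt3$, it follows that $g(1/\sqrt3)>\alpha\sqrt{1+\alpha}$ and that the root $c>1/\sqrt3$ of $g(c)=\alpha\sqrt{1+\alpha}$ satisfies $c\ge x_\alpha$. By \eqref{eq:apriori},
\[
\dot x(t)\ge g(x(t))-g(c)>0\qquad\text{whenever }x(t)\in[1/\sqrt3,c).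
\]
So $x$ cannot cross a level in $[1/\sqrt3,c)$ downward. If $x(t_0)>1/\sqrt3$, then $x>1/\sqrt3$ on $[t_0,\infty)$. Moreover, for small $\epsilon>0$ we have $\dot x\ge g(c-\epsilon)-g(c)>0$ while $x\in[1/\sqrt3,c-\epsilon]$, so $x\ge c-\epsilon$ on $[t_0+T_\epsilon,\infty)$, where $T_\epsilon=c/(g(c-\epsilon)-g(c))$ does not depend on $t_0$.

\emph{The solution lies above $c$.} There is a time $t_0$ with $x(t_0)>1/\sqrt3$. If $x$ is periodic, there are such times arbitrarily far in the past. If $x$ is a homoclinic, its limit is at least $1/\sqrt3$, hence equals $e_+>1/\sqrt3$, and again there are such times arbitrarily far in the past. In both cases $x\ge c-\epsilon$ on $\mathbb R$ for every $\epsilon$, so $x\ge c$.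

\emph{The oscillation vanishes.} Let $\overline x=\sup x$ and $\underline x=\inf x\ge c$. If $\overline x$ is attained at $t_1$, then $\dot x(t_1)=0$ and $g(\overline x)=\alpha x(t_1-\tau)\ge\alpha\underline x$. If it is not attained, then $\overline x=e_+$ and $g(\overline x)=\alpha e_+\ge\alpha\underline x$. The same two cases for the infimum give $g(\underline x)=\alpha x(t_2-\tau)\le\alpha\overline x$ or $g(\underline x)=\alpha e_+\le\alpha\overline x$. Hence $g(\overline x)-g(\underline x)\ge-\alpha(\overline x-\underline x)$. But $\overline x>\underline x\ge x_\alpha$ and $g'<-\alpha$ on $(x_\alpha,\infty)$ give the opposite strict inequality. This contradiction proves (a).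

\subsection*{Hopf bifurcation at $e_\pm$: proof of Theorem~\ref{thm:beyond}(b)}

We use the Hopf bifurcation theorem for delay equations \cite[Ch.~11]{HVL} in the following form. Consider $\dot y(s)=F(\mu,y_s)$ with fixed delay, a real parameter $\mu$, $F$ smooth and $F(\mu,0)=0$. Suppose that for $\mu=\mu_0$ the characteristic equation of the linearization at $0$ has a simple root $i\nu_0$, $\nu_0>0$, that no root other than $\pm i\nu_0$ is an integer multiple of $i\nu_0$, and that the branch $\tilde p(\mu)$ of roots with $\tilde p(\mu_0)=i\nu_0$ has $\operatorname{Re}\tilde p\,'(\mu_0)\ne0$. Then non-constant periodic solutions exist for some $\mu$ arbitrarily close to $\mu_0$.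

Let $\alpha\in(\frac12,1)$, which is equivalent to $|b|<\alpha$ for $b=3\alpha-2$. For $p=i\nu$, equation \eqref{eq:chare} splits into $b=\alpha\cos\nu\tau$ and $\nu=\alpha\sin\nu\tau$. So an imaginary root has
\[
\nu^2=\alpha^2-b^2=4(1-\alpha)(2\alpha-1)=:\omega^2,\qquad\omega>0,
\]
and only $\pm i\omega$ are possible; in particular $0$ is not a root. At $\tau=\tau_H=\arccos(b/\alpha)/\omega$ we have $\cos\omega\tau=b/\alpha$ and $\omega\tau\in(0,\pi)$, so $\sin\omega\tau=\omega/\alpha$, and $\pm i\omega$ are roots. At a root, the $p$-derivative of $p-b+\alpha e^{-\tau p}$ is $1-\tau(b-p)$, which for $p=i\omega$ has imaginary part $\tau\omega\ne0$. So the root is simple and continues to a smooth branch $p(\tau)$. Differentiating \eqref{eq:chare} in $\tau$ gives $p'=(b-p)(p+\tau p')$, that is, $\frac1{p'}=\frac1{p(b-p)}-\frac\tau p$. At $\tau=\tau_H$,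
\[
\operatorname{Re}\frac1{p'}=\operatorname{Re}\frac1{\omega^2+i\omega b}-\operatorname{Re}\frac{\tau}{i\omega}=\frac1{\omega^2+b^2}>0,
\]
so $\operatorname{Re}p'(\tau_H)>0$.

To fix the delay, put $y(s)=x(\tau s)-e_+$. Then $\dot y(s)=\tau\,[\,g(e_++y(s))-\alpha(e_++y(s-1))\,]$ has delay $1$, parameter $\mu=\tau$ and the stationary state $0$. Its characteristic roots are $\tau$ times the roots of \eqref{eq:chare}. At $\tau=\tau_H$ the only imaginary ones are the simple roots $\pm i\omega\tau_H$, and the branch $\tilde p=\tau p(\tau)$ has $\operatorname{Re}\tilde p\,'=\operatorname{Re}(p+\tau p')=\tau_H\operatorname{Re}p'>0$. The Hopf theorem applies, and (b) follows by undoing the change of variables.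

\begin{remark}
For $\alpha\in(\frac12,1)$ the thresholds are ordered as $\tau^*(\alpha)<1/\alpha<\tau_H$. The first inequality is in Remark~\ref{rem:taustar}, and the second follows from $\omega=\alpha\sin\omega\tau_H<\alpha\omega\tau_H$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Anikushin}
Mikhail Anikushin, \emph{Nonlinear semigroups for delay equations in Hilbert spaces, inertial manifolds and dimension estimates}, arXiv:2004.13141 (2020).

\bibitem{HVL}
Hale and Verduyn Lunel, \emph{Introduction to Functional Differential Equations}, 1993.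

\end{thebibliography}
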